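\title{A reflexive Banach space with no RUC and no RUD basic sequence}

\begin{abstract}
A basic sequence in a Banach space is RUC if the norm of each finite linear combination dominates, up to a constant, the average norm of its random sign changes, and RUD if it is dominated by that average. We construct a reflexive Banach space, over the real or the complex field, in which no basic sequence is RUC and none is RUD. This answers in the negative a question of Lopez-Abad and Tradacete. The space is hereditarily indecomposable. The construction is of Gowers--Maurey type, with the coding applied to finite sets of functionals instead of single functionals.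
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\varepsilon_1,\varepsilon_2,\dots$ be independent random signs, each equal to $1$ or $-1$ with probability $\frac12$, and let $\mathbb P$ and $\mathbb E$ denote probability and expectation with respect to them. The Rademacher functions $r_i$ on $[0,1]$ are a model, so that $\mathbb E\|\sum\varepsilon_iv_i\|=\int_0^1\|\sum r_i(t)v_i\|\,dt$ for vectors $v_1,\dots,v_n$ of a normed space. Recall that a sequence $(x_i)$ in a Banach space is \emph{basic} if every vector of its closed linear span has a unique expansion $\sum a_ix_i$.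

\begin{definition}\label{def:RUCRUD}
A basic sequence $(x_i)$ is \emph{RUC} (random unconditionally convergent) if there is $K\ge1$ such that
\[
\mathbb E\Big\|\sum_{i=1}^n\varepsilon_ia_ix_i\Big\|\le K\Big\|\sum_{i=1}^na_ix_i\Big\|
\]
for all $n$ and all scalars $a_1,\dots,a_n$. It is \emph{RUD} (random unconditionally divergent) if there is $K\ge1$ such that
\[
\Big\|\sum_{i=1}^na_ix_i\Big\|\le K\,\mathbb E\Big\|\sum_{i=1}^n\varepsilon_ia_ix_i\Big\|
\]
for all $n$ and all scalars $a_1,\dots,a_n$.
\end{definition}

To see what these conditions measure, fix the scalars and look at the $2^n$ numbers $\|\sum\theta_ia_ix_i\|$, $\theta\in\{\pm1\}^n$. They have a minimum, a mean and a maximum. Replacing $a_i$ by $\theta_ia_i$ does not change the mean, because $(\varepsilon_i\theta_i)$ has the same distribution as $(\varepsilon_i)$. Therefore RUC says that the mean is at most $K$ times the minimum, and RUD says that the maximum is at most $K$ times the mean. A basic sequence is \emph{unconditional} if the maximum is at most $K$ times the minimum, for some $K$ independent of the scalars.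 So a basic sequence is unconditional exactly when it is both RUC and RUD, and each of the two properties is one half of unconditionality.

\begin{example}\label{ex:hilbert}
For a normalized basic sequence in a Hilbert space, $\mathbb E\|\sum\varepsilon_ia_ix_i\|^2=\sum|a_i|^2$. By the Kahane--Khintchine inequality (recalled in Section~\ref{sec:prelim}) the mean is then comparable to $(\sum|a_i|^2)^{1/2}$, so RUC is a lower $\ell_2$-estimate and RUD is an upper $\ell_2$-estimate.
\end{example}

\begin{example}\label{ex:summing}
Let $s_i=e_1+\dots+e_i$ be the summing basis of $c_0$, so that $\|\sum_{i\le n}a_is_i\|=\max_{k\le n}|\sum_{i=k}^na_i|$. Take all $a_i=1$. The maximum over signs is $n$, and the minimum is $1$, attained by alternating signs. The mean is at least $\mathbb E|\sum_{i\le n}\varepsilon_i|\ge\sqrt{n/2}$, and it is at most $2\sqrt n$ by Doob's $L_2$ maximal inequality. Thus $(s_i)$ is neither RUC nor RUD, and the same holds for all its subsequences, since they satisfy the same norm formula. On the other hand the differences $s_{i+1}-s_i=e_{i+1}$ form an unconditional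 sequence.
\end{example}

So a single sequence can fail both properties, while another basic sequence in its span has them. The following question is posed in \cite{LT}.

\begin{quote}
\emph{Does every infinite-dimensional Banach space contain a basic sequence that is RUC or RUD?}
\end{quote}

One could well guess that the answer is yes, even for spaces without unconditional basic sequences. The natural way to destroy unconditionality is to add to the norming set a functional that makes one sign pattern of a vector large. A single functional affects few patterns, so the mean stays close to the minimum, which is the RUC behavior. If instead one adds enough functionals to raise the mean, they tend to raise all patterns, or at least to bring the mean close to the maximum. A counterexample has to place the mean far from both ends, along every basic sequence. We show that this can be done.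

\begin{theorem}\label{thm:A}
There is a reflexive infinite-dimensional Banach space $X$ (over $\mathbb R$ or over $\mathbb C$) with a normalized bimonotone basis such that no basic sequence in $X$ is RUC and no basic sequence in $X$ is RUD.
\end{theorem}

Hence the answer to the question is negative. The second theorem, which is not needed for the answer, describes the same space further. A Banach space is \emph{hereditarily indecomposable} (HI) if none of its closed subspaces is the topological direct sum of two infinite-dimensional closed subspaces.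

\begin{theorem}\label{thm:B}
The space $X$ constructed in the proof of Theorem~\ref{thm:A} has the following properties.
\begin{enumerate}
\item[(1)] For every basic sequence $(u_i)$ in $X$ and every $\lambda\ge1$ there are finitely many scalars $(a_i)$ with $\mathbb E\|\sum\varepsilon_ia_iu_i\|>0$ and
\[
\lambda\,\min_{\varepsilon}\Big\|\sum\varepsilon_ia_iu_i\Big\|\le\mathbb E\Big\|\sum\varepsilon_ia_iu_i\Big\|\le\lambda^{-1}\max_\varepsilon\Big\|\sum\varepsilon_ia_iu_i\Big\|.
\]
\item[(2)] For each $0<p<\infty$ the same holds with $\mathbb E\|\cdot\|$ replaced by $(\mathbb E\|\cdot\|^p)^{1/p}$.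
\item[(3)] $X$ is hereditarily indecomposable.
\end{enumerate}
\end{theorem}

Some HI structure cannot be avoided. Gowers' dichotomy says that every infinite-dimensional Banach space contains an unconditional basic sequence or an infinite-dimensional HI subspace. A space as in Theorem~\ref{thm:A} contains no unconditional basic sequence, so each of its infinite-dimensional closed subspaces contains an infinite-dimensional HI subspace. We do not use this remark.

The space is given by a Gowers--Maurey type construction in which the coding is applied to finite sets of functionals. Section~\ref{sec:model} explains this idea in a finite-dimensional model. The space is defined in Section~\ref{sec:space}. Sections~\ref{sec:RIS} and~\ref{sec:special} contain the deterministic upper estimates for the norm, Section~\ref{sec:reflexive} the proof of reflexivity, and Section~\ref{sec:random} the probabilistic part. These are combined in Section~\ref{sec:arrays}, and the theorems are proved in Section~\ref{sec:proofs}.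

\section{A finite-dimensional model}\label{sec:model}

In $\mathbb R^N$ consider, for $\varepsilon\in\{\pm1\}^N$, the vector $z^\varepsilon=\frac1N\sum\varepsilon_ie_i$ and the functional $g^\varepsilon=\sum\varepsilon_ie_i^*$. In $\ell_1^N$ the vector $z^\varepsilon$ has norm one and is normed by $g^\varepsilon$, and
\[
g^\varepsilon(z^{\varepsilon'})=\frac1N\sum\varepsilon_i\varepsilon_i'.
\]
Fix $\delta\in(0,1)$. For a set $\mathcal D$ of functionals $g^\varepsilon$ define the norm
\[
\|x\|_{\mathcal D}=\max\Big\{\delta\|x\|_{\ell_1},\ \max_{g\in\mathcal D}|g(x)|\Big\}.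
\]
The first term is a small background norm that does not see signs, and $\mathcal D$ decides which sign patterns are lifted from $\delta$ to $1$. Let $\bar\varepsilon=(1,\dots,1)$. Everything rests on one computation: if $g$ has coefficients of modulus at most $1$, then
\begin{equation}\label{eq:model}
\mathbb E|g(z^\varepsilon)|^2=\frac1{N^2}\sum|g(e_i)|^2\le\frac1N .
\end{equation}

\emph{One large pattern.} Take $\mathcal D=\{g^{\bar\varepsilon}\}$. Then $\|z^{\bar\varepsilon}\|_{\mathcal D}=1$, while $\mathbb E\|z^\varepsilon\|_{\mathcal D}\le\delta+N^{-1/2}$ by \eqref{eq:model}. The maximum is far above the mean, so the RUD constant is large. A single functional suffices.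

\emph{One small pattern.} To make the RUC constant large we must lift most patterns and leave one at the level $\delta$. A single functional cannot do this; in fact \eqref{eq:model} gives $\mathbb E\max_{g\in\mathcal D}|g(z^\varepsilon)|\le(|\mathcal D|/N)^{1/2}$, so $\mathcal D$ has to grow with $N$. Take $H=\{\varepsilon:|\sum\varepsilon_i|\le\delta N\}$ and $\mathcal D=\{g^\varepsilon:\varepsilon\in H\}$. Then $\|z^{\bar\varepsilon}\|_{\mathcal D}=\delta$, and $\|z^\varepsilon\|_{\mathcal D}=1$ for $\varepsilon\in H$. By Chebyshev's inequality $\mathbb P(H)\ge1-\delta^{-2}N^{-1}$. A finite set of functionals norms almost all sign changes of a vector and is almost null on one of them.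

\begin{example}\label{ex:four}
Let $N=4$ and $\delta<\frac12$. Then $H$ consists of the six balanced patterns $\pm(1,1,-1,-1)$, $\pm(1,-1,1,-1)$, $\pm(1,-1,-1,1)$. The quantity $\max_{g\in\mathcal D}|g(z^\varepsilon)|$ equals $1$ on these six patterns and $0$ on $\pm\bar\varepsilon$. Each of the remaining eight patterns differs from $\bar\varepsilon$ or $-\bar\varepsilon$ in one coordinate $i$, and a balanced $g$ takes on it the value $\pm\frac14\cdot2g(e_i)=\pm\frac12$. The mean is $\frac{6+4}{16}=\frac58$. The three displayed patterns are mutually orthogonal, so each functional of $\mathcal D$ vanishes on four of the six balanced patterns, and the mean of $|g(z^\varepsilon)|$ for a single $g\in\mathcal D$ is only $\frac{2+4}{16}=\frac38$. As $N$ grows the first mean tends to $1$ and the second to $0$.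
\end{example}

We want a norm on the finitely supported sequences in which both phenomena occur along every normalized block sequence $(x_t)$, with arbitrarily large ratios. The norm will be given by functionals $\frac1{m_r}(f_1+\dots+f_d)$ with $d\le n_r$ and successive supports, where $m_r$ (the weight) and $n_r$ grow fast. For even $r$ all such sums are allowed. For odd $r$ only special sums are allowed, in which the initial part determines, through an injective coding, the weight of the next term. Three things have to be arranged.

First, $(x_t)$ is not the basis of $\ell_1^N$, and we may not replace it by blocks of our choice: the signs are attached to the given vectors $x_t$, and the event that they are constant on blocks has tiny probability. We must find sums $c\sum\varepsilon_tx_t$ that behave like $\ell_1$-averages for most signs simultaneously. This is done in Section~\ref{sec:random}.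

Second, the gap between $\delta$ and $1$ has to come from somewhere. It is produced by averaging $n_J$ vectors $y_1,\dots,y_{n_J}$, with $J$ odd, where $y_i$ is built so that only functionals of one even weight $m_{p_i}$ act on it substantially. If a special functional of weight $m_J$ adds up the contributions of the $y_i$, the average has norm of order $m_J^{-1}$; if none does, it has norm of order $m_J^{-2}$ (Proposition~\ref{prop:special}).

Third, and this is the main point, consider what happens when the coding is applied to single functionals $f_1,f_2,\dots$. The functional that norms the sign change $y_1^\varepsilon$ of $y_1$ depends on $\varepsilon$, and distinct functionals are sent by the coding to distinct weights. But $y_2$ is fixed up to signs and responds to one weight only. So the special sums that act on $y_2$ all begin with the same $f_1$, and as in \eqref{eq:model} this one functional is small on most $y_1^\varepsilon$. We therefore code the whole finite set $\mathcal D_1$ of functionals that we wish to use on the vectors $y_1^\varepsilon$. The next weight depends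 on $\mathcal D_1$ and not on the member of $\mathcal D_1$ that is used, and a special functional may pick any member from each set.

\section{Conventions and standard facts}\label{sec:prelim}

The scalar field is $\mathbb R$ or $\mathbb C$. Let $Q=\mathbb Q$ and $U=\{\pm1\}$ in the real case, and $Q=\mathbb Q(i)$ and $U=\{\pm1,\pm i\}$ in the complex case. Every scalar $w$ satisfies $\operatorname{Re}(uw)\ge|w|/\sqrt2$ for some $u\in U$.

Let $c_{00}$ be the space of finitely supported scalar sequences, with unit vectors $e_k$. For $x\in c_{00}$, the range $\operatorname{ran}x$ is the smallest interval of $\mathbb N$ that contains the support $\operatorname{supp}x$. For sets, $F<F'$ means $\max F<\min F'$, and for nonzero vectors $x<y$ means $\operatorname{supp}x<\operatorname{supp}y$. A \emph{block sequence} is a finite or infinite sequence $x_1<x_2<\cdots$ of nonzero vectors. Finite combinations of the coordinate functionals $e_k^*$ are treated as finitely supported sequences, acting by $f(x)=\sum f(k)x(k)$, and the same notation applies to them. For an interval $E\subset\mathbb N$,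 finite or not, $Ex$ and $Ef$ are the restrictions to $E$; note that $f(Ex)=(Ef)(x)$. We write $[x_i]$ for a closed linear span.

A basis $(e_k)$ is \emph{bimonotone} if $\|Ex\|\le\|x\|$ for all $x$ and all intervals $E$. In that case, if $(x_t)$ is a normalized block sequence and $v=\sum b_tx_t$, then $|b_t|=\|(\operatorname{ran}x_t)v\|\le\|v\|$.

We use two textbook theorems.

\emph{James' theorem.} A basis $(e_k)$ of $X$ is \emph{boundedly complete} if $\sum a_ke_k$ converges whenever its partial sums are bounded, and \emph{shrinking} if for every $x^*\in X^*$ the norm of the restriction of $x^*$ to $[e_k]_{k>n}$ tends to $0$. A space with a boundedly complete and shrinking basis is reflexive.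

\emph{The Kahane--Khintchine inequalities.} For $0<p<\infty$ there is $\kappa_p\ge1$ such that every finite sum $Z=\sum\varepsilon_iv_i$ in every normed space satisfies $\kappa_p^{-1}\mathbb E\|Z\|\le(\mathbb E\|Z\|^p)^{1/p}\le\kappa_p\mathbb E\|Z\|$. One may take $\kappa_2=\sqrt2$, the constant of Lata\l a and Oleszkiewicz.

We also need the following form of the Bessaga--Pe\l czy\'nski selection principle.

\begin{lemma}\label{lem:hump}
Let $X$ have a normalized bimonotone basis $(e_k)$, let $(u_i)$ be unit vectors with $\lim_ie_k^*(u_i)=0$ for every $k$, and let $\zeta\in(0,1)$. There are $i_1<i_2<\cdots$ and a normalized block sequence $(x_t)$ such that for all finitely supported scalar sequences $(b_t)$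
\[
\Big\|\sum b_tu_{i_t}-\sum b_tx_t\Big\|\le\zeta\Big\|\sum b_tx_t\Big\|.
\]
\end{lemma}

\begin{proof}
Let $\zeta_t=2^{-t}\zeta$. Suppose $x_1,\dots,x_{t-1}$ are chosen with supports in $[1,N]$. Choose $i_t>i_{t-1}$ with $\|[1,N]u_{i_t}\|\le\sum_{k\le N}|e_k^*(u_{i_t})|\le\zeta_t/4$, and then $N'$ with $\|(N',\infty)u_{i_t}\|\le\zeta_t/4$. The vector $x'=(N,N']u_{i_t}$ satisfies $\|u_{i_t}-x'\|\le\zeta_t/2$, hence $|1-\|x'\||\le\zeta_t/2$, and $x_t=x'/\|x'\|$ satisfies $\|u_{i_t}-x_t\|\le\zeta_t$. Since $|b_t|\le\|\sum b_tx_t\|$ and $\sum\zeta_t=\zeta$, the inequality follows.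
\end{proof}

\section{The space $X$}\label{sec:space}

\subsection*{Parameters}
Let $m_j=2^{6^j}$ for $j\ge1$, so that $m_1=64$ and $m_{j+1}=m_j^6$. Choose recursively integers $1=n_0<n_1<n_2<\cdots$ such that for $j\ge1$
\begin{align*}
&\text{(P1)}\qquad n_j\ge m_{j+2}^8,\\
&\text{(P2)}\qquad n_j\ge m_j^2\,(3n_{j-1})^{3\log_2m_j}.
\end{align*}
In particular $n_j\ge m_j^8$, and (P2) gives $\log_2n_j/\log_2m_j\ge3\log_2(3n_{j-1})\to\infty$.

\subsection*{The coding}
Let $\Omega_1,\Omega_2$ be disjoint infinite sets of even positive integers. Let $\mathcal S$ be the set of all finite sequences $((\mathcal D_1,M_1),\dots,(\mathcal D_d,M_d))$, $d\ge1$, where each $\mathcal D_i$ is a nonempty finite set of finitely supported sequences with entries in $Q$ and $M_i\in\mathbb N$. The set $\mathcal S$ is countable. Enumerating it and choosing values one after another, we fix an injective map $\sigma:\mathcal S\to\Omega_2$ with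
\[
m_{\sigma((\mathcal D_1,M_1),\dots,(\mathcal D_d,M_d))}\ge M_d^2 .
\]

\begin{definition}\label{def:coded}
Let $J\ge3$ be odd. A sequence $((\mathcal D_i,M_i))_{i=1}^d\in\mathcal S$ with $d\le n_J$ is \emph{$J$-coded with indices $(p_i)_{i=1}^d$} if
\begin{enumerate}
\item[(S1)] $p_1\in\Omega_1$, $m_{p_1}\ge n_J^3$, and $p_{i+1}=\sigma((\mathcal D_1,M_1),\dots,(\mathcal D_i,M_i))$ for $i<d$;
\item[(S2)] $M_i\ge m_{p_i}$, and $\operatorname{supp}f\subset(M_{i-1},M_i]$ for all $f\in\mathcal D_i$, where $M_0=0$.
\end{enumerate}
\end{definition}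

The numbers $M_i$ mark the territory of the $i$-th set and force the weights to grow: from the choice of $\sigma$ and (S2),
\begin{equation}\label{eq:growth}
m_{p_{i+1}}\ge M_i^2\ge m_{p_i}^2 .
\end{equation}
So the indices are even and strictly increasing, and $m_{p_i}\ge n_J^3$ for all $i$.

\subsection*{The norming set}
We define sets of nonzero functionals $W_0\subset W_1\subset\cdots$ and subsets $W_s[p]\subset W_s$ for even $p\ge2$. Let $W_0=\{ue_k^*:u\in U,\ k\in\mathbb N\}$ and $W_0[p]=\emptyset$. The set $W_{s+1}$ consists of $W_s$ and of all functionals of the following two forms.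
\begin{enumerate}
\item[(E)] $\frac1{m_p}\sum_{l=1}^df_l$, where $p\ge2$ is even, $1\le d\le n_p$, and $f_1<\dots<f_d$ are in $W_s$. For fixed $p$ these functionals form the set $W_{s+1}[p]$.
\item[(O)] $\frac u{m_J}\sum_{l=1}^dEf_l$, if this is nonzero, where $J\ge3$ is odd, $u\in U$, $E$ is an interval, $((\mathcal D_l,M_l))_{l\le d}$ is $J$-coded with indices $(p_l)$, $\mathcal D_l\subset W_s[p_l]$ and $f_l\in\mathcal D_l$ for all $l$.
\end{enumerate}
Put $W=\bigcup_sW_s$ and $W[p]=\bigcup_sW_s[p]$. A $J$-coded sequence with indices $(p_i)$ is \emph{$J$-special} if $\mathcal D_i\subset W[p_i]$ for all $i$. A functional $f\in W$ is \emph{of weight $m_r$} if, at some stage, it has a representation (E) with $p=r$ or a representation (O) with $J=r$. A functional may have several weights. Every $f\in W$ lies in $W_0$ or has a weight, and for even $p$ the functionals of weight $m_p$ are the members of $W[p]$.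

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $f\in W_s$, $u\in U$ and $E$ is an interval, then $uEf\in W_s\cup\{0\}$. If $f$ is of weight $m_r$, then $uEf$ is $0$ or of weight $m_r$.
\item[(b)] If $f$ is of weight $m_r$, then $f=\frac1{m_r}\sum_{l\le d}f_l$ with $f_1<\dots<f_d$ in $W$ and $d\le n_r$. If $f\in W_{s+1}\setminus W_s$, then $f$ has some weight $m_r$ and such a representation with all $f_l\in W_s$.
\item[(c)] Every $f\in W$ has coefficients in $Q$ and $|f(e_k)|\le1$ for all $k$. If $f$ is of weight $m_r$, then $|f(e_k)|\le1/m_r$.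
\item[(d)] If $p$ is even and $f_1<\dots<f_d$ are in $W$, $d\le n_p$, then $\frac1{m_p}\sum f_l\in W[p]$. If $((\mathcal D_l,M_l))_{l\le d}$ is $J$-special and $f_l\in\mathcal D_l$, then $\frac1{m_J}\sum f_l\in W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use induction on $s$. For $f=u'e_k^*$ the functional $uEf$ is $uu'e_k^*$ or $0$. Let $f\in W_{s+1}$ be given by (E). Then $uEf=\frac1{m_p}\sum uEf_l$ with $uEf_l\in W_s\cup\{0\}$; dropping the zero terms, we see that $uEf$ is $0$ or in $W_{s+1}[p]$. Let $f=\frac{u'}{m_J}\sum E'f_l$ be given by (O). Then $uEf=\frac{uu'}{m_J}\sum(E\cap E')f_l$ is $0$ or again of the form (O) with the same $J$. These computations apply to any representation of $f$, which gives the statement on weights.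

(b) Let $f\in W_{s+1}$ be given by (E) or (O). For (E) there is nothing to prove. For (O), the functionals $uEf_l$ lie in $W_s\cup\{0\}$ by (a), and the nonzero ones are successive by (S2).

(c) Use induction on $s$ and (b): at most one $f_l$ has $k$ in its support, so $|f(e_k)|\le\frac1{m_r}\max_l|f_l(e_k)|$.

(d) The sets $W_s$ increase with $s$, hence so do the sets $W_s[p]$. Finitely many functionals of $W$ lie in a common $W_s$, and finitely many finite sets $\mathcal D_l\subset W[p_l]$ satisfy $\mathcal D_l\subset W_s[p_l]$ for a common $s$. In (O) take $u=1$ and $E=\mathbb N$.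
\end{proof}

\subsection*{The norm}
For $x\in c_{00}$ let $\|x\|=\sup_{f\in W}|f(x)|$, and let $X$ be the completion of $c_{00}$. By Lemma~\ref{lem:basic}(c) and $W_0\subset W$ we have $\|x\|_{\ell_\infty}\le\|x\|\le\|x\|_{\ell_1}$, so $\|e_k\|=1$. By (a), $|f(Ex)|=|(Ef)(x)|\le\|x\|$. Thus $(e_k)$ is a normalized bimonotone basis of $X$; this is the reason for the interval $E$ in (O). Every $f\in W$ has norm at most $1$ in $X^*$.

For $0\ne x\in c_{00}$ there is $f\in W$ with
\begin{equation}\label{eq:norming}
\operatorname{supp}f\subset\operatorname{ran}x,\qquad\operatorname{Re}f(x)\ge\tfrac12\|x\| .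
\end{equation}
Indeed, take $f$ with $|f(x)|\ge\|x\|/\sqrt2$, restrict it to $\operatorname{ran}x$ and multiply it by a suitable $u\in U$. Applying \eqref{eq:norming} to each term of a block sequence and combining the functionals by Lemma~\ref{lem:basic}(d), we obtain the basic lower estimate
\begin{equation}\label{eq:lower}
\Big\|\sum_{i=1}^dx_i\Big\|\ge\frac1{2m_{2j}}\sum_{i=1}^d\|x_i\|\qquad(x_1<\dots<x_d,\ d\le n_{2j},\ j\ge1).
\end{equation}
Since $n_{2j}$ is far larger than $m_{2j}$, sums of blocks in $X$ are not much smaller than in $\ell_1$.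

\section{Rapidly increasing sequences}\label{sec:RIS}

Lower bounds for the norm need one functional; upper bounds need control of all of $W$. The tool is to arrange vectors so that each weight acts fully on at most one of them.

We say that a functional $f$ \emph{meets} a nonzero vector $y$ if $\operatorname{supp}f\cap\operatorname{ran}y\ne\emptyset$; otherwise $f(y)=0$.

\begin{lemma}\label{lem:crossing}
Let $f_1<\dots<f_d$ be functionals and $y_1<\dots<y_n$ vectors. At most $d-1$ of the $y_i$ are met by two or more of the $f_l$.
\end{lemma}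

\begin{proof}
Let $A$ be the set of these $i$. For $i\in A$ let $l(i)\in\{1,\dots,d-1\}$ be the least $l$ such that $f_l$ meets $y_i$. If $i<i'$ in $A$ had $l(i)=l(i')=l$, then some $f_{l'}$ with $l'>l$ would have a point of its support in $\operatorname{ran}y_i$, to the left of a point of $\operatorname{supp}f_l$ in $\operatorname{ran}y_{i'}$. This contradicts $f_l<f_{l'}$, so $i\mapsto l(i)$ is injective.
\end{proof}

A \emph{$(C,k)$-average} is a vector $z=w_1+\dots+w_k$ with $w_1<\dots<w_k$ and $\|w_a\|\le C/k$. It has norm at most $C$. If $k$ is large compared with $n_r$, a functional of weight $m_r$ has too few terms to split many of the $w_a$, and on an unsplit $w_a$ the factor $1/m_r$ is not compensated.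

\begin{lemma}\label{lem:average}
Let $z$ be a $(C,k)$-average with $k\ge m_\pi n_\pi$. Then $|f(z)|\le2C/m_r$ for every $f\in W$ of weight $m_r$ with $r<\pi$.
\end{lemma}

\begin{proof}
Write $f=\frac1{m_r}\sum_{l\le d}f_l$ as in Lemma~\ref{lem:basic}(b). By Lemma~\ref{lem:crossing}, fewer than $n_r$ of the $w_a$ are met by two or more $f_l$. On each of these $|f(w_a)|\le C/k$, so they contribute at most $n_rC/(m_\pi n_\pi)\le C/m_r$. Every other $w_a$ is met by at most one $f_l$, so $|f(w_a)|\le\|w_a\|/m_r$, and these contribute at most $C/m_r$.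
\end{proof}

So functionals with a small index $r$ act on a long average with the factor $1/m_r$. Functionals with a very large index are small on any fixed vector, because their coefficients are small. A long average is therefore exposed only to a bounded window of indices. The next definition asks that the windows $[p_i,p_{i+1})$ be disjoint.

\begin{definition}\label{def:RIS}
A block sequence $(y_i)_{i=1}^n$, $n\ge2$, is a \emph{$C$-RIS} (rapidly increasing sequence) with indices $p_1<\dots<p_n$ if
\begin{enumerate}
\item[(R1)] $\|y_i\|\le C$ for all $i$, and $\max\operatorname{supp}y_i\le m_{p_{i+1}}^{1/2}$ for $i<n$;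
\item[(R2)] $|f(y_i)|\le C/m_r$ for every $f\in W$ of weight $m_r$ with $r<p_i$.
\end{enumerate}
We put $\eta=m_{p_2}^{-1/2}$.
\end{definition}

If $f$ is of weight $m_r$, $i<n$ and $r\ge p_{i+1}$, then by Lemma~\ref{lem:basic}(c), by $\|y_i\|_{\ell_\infty}\le C$ and by (R1),
\begin{equation}\label{eq:R3}
|f(y_i)|\le\frac{\|y_i\|_{\ell_1}}{m_r}\le\frac{Cm_{p_{i+1}}^{1/2}}{m_r}\le Cm_{p_{i+1}}^{-1/2}\le C\eta .
\end{equation}

\subsection*{The basic inequality}
We compare the action of $W$ on a RIS with the action of a simpler set of functionals, with no coding and no signs, on the unit vectors. For $R\subset\mathbb N$ let $V_R$ be the smallest set of functionals on $c_{00}$ that contains all $e_i^*$ and contains $\frac1{m_r}\sum_{l\le d}h_l$ whenever $r\ge1$, $r\notin R$, $d\le3n_r$ and $h_1<\dots<h_d$ are in $V_R$; such a functional is said to be \emph{of weight $m_r$ in $V_R$}. Only $R=\emptyset$ and $R=\{J\}$ will be used. The second case expresses that a weight which is known to act weakly on the RIS can be deleted from the comparison set.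

\begin{lemma}\label{lem:basicineq}
Let $(y_i)_{i\le n}$ be a $C$-RIS. Let $R=\emptyset$, or let $R=\{J\}$ and suppose that $|f(\sum_{i\in I}y_i)|\le C$ for every $f\in W$ of weight $m_J$ and every interval $I\subset\{1,\dots,n\}$. Then for every $f\in W$ and every nonempty interval $I\subset\{1,\dots,n\}$ there are $h^0\in\{0\}\cup\{e_i^*:i\in I\}$ and $h\in V_R\cup\{0\}$ with $\operatorname{supp}h\subset I$, with $h^0<h$ when both are nonzero, and with
\begin{equation}\label{eq:basicineq}
\Big|f\Big(\sum_{i\in I}y_i\Big)\Big|\le C\,(h^0+h)\Big(\sum_{i\in I}e_i\Big)+C\eta|I| .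
\end{equation}
If $f$ is of weight $m_r$ with $r\notin R$, one can take $h=0$ or $h$ of weight $m_r$ in $V_R$.
\end{lemma}

\begin{proof}
Say that $f$ is \emph{dominated} if for every nonempty interval $I$ there are $h^0,h$ as in the second-to-last sentence of the lemma.

\emph{Claim. Let $r\notin R$ and let $f=\frac1{m_r}\sum_{l\le d}f_l\in W$ be of weight $m_r$, with $f_1<\dots<f_d$ in $W$ and $d\le n_r$. If all $f_l$ are dominated, then $f$ is dominated, with $h=0$ or $h$ of weight $m_r$ in $V_R$.}

Fix $I$. If some $i\in I$ has $p_i\le r$, let $i_0$ be the largest one, and put $h^0=e_{i_0}^*$ and $I'=\{i\in I:i>i_0\}$. Otherwise put $h^0=0$ and $I'=I$. The vector $y_{i_0}$ is the only one whose window can contain $r$, and there we use $|f(y_{i_0})|\le C$. For $i\in I$ with $i<i_0$ we have $p_{i+1}\le p_{i_0}\le r$, so $|f(y_i)|\le C\eta$ by \eqref{eq:R3}. For $i\in I'$ we have $r<p_i$, so $|f(y_i)|\le C/m_r$ by (R2). If $I'=\emptyset$ we take $h=0$ and are done.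

Let $A$ be the set of $i\in I'$ such that $y_i$ is met by at least two $f_l$, and let $B_l$ be the set of $i\in I'$ such that $y_i$ is met by $f_l$ only. By Lemma~\ref{lem:crossing}, $|A|\le d-1$. For $B_l\ne\emptyset$ let $I_l\subset I'$ be the smallest interval containing $B_l$. If $l<l'$, $i\in B_l$ and $i'\in B_{l'}$, then $i\ne i'$, and $f_l<f_{l'}$ forces $i<i'$; so the intervals $I_l$ are pairwise disjoint. If $i<i''<i'$ with $i,i'\in B_l$, then $\operatorname{ran}y_{i''}$ lies between two points of $\operatorname{supp}f_l$, so no $f_{l'}$ with $l'\ne l$ meets $y_{i''}$. Hence $I_l\cap A=\emptyset$, and for $i''\in I_l\setminus B_l$ the vector $y_{i''}$ is met by none of $f_1,\dots,f_d$. It follows that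
\[
f\Big(\sum_{i\in I'}y_i\Big)=\sum_{i\in A}f(y_i)+\frac1{m_r}\sum_{l:\,B_l\ne\emptyset}f_l\Big(\sum_{i\in I_l}y_i\Big).
\]
Let $h_l^0,h_l$ dominate $f_l$ on $I_l$, and put
\[
h=\frac1{m_r}\Big(\sum_{i\in A}e_i^*+\sum_{l:\,B_l\ne\emptyset}(h_l^0+h_l)\Big).
\]
Using $|f(y_i)|\le C/m_r$ on $A$ and \eqref{eq:basicineq} for $f_l$ on $I_l$, we get
\[
\Big|f\Big(\sum_{i\in I'}y_i\Big)\Big|\le C\,h\Big(\sum_{i\in I'}e_i\Big)+C\eta|I'| .
\]
The points of $A$ and the intervals $I_l$ are pairwise disjoint and $h_l^0<h_l$, so the nonzero summands of $h$ can be ordered successively. There are at most $(d-1)+2d\le3n_r$ of them; this explains the factor $3$ in the definition of $V_R$. Thus $h=0$ or $h$ is of weight $m_r$ in $V_R$. Also $\operatorname{supp}h\subset I'$, so $h^0<h$. Adding the contributions of the indices $i\le i_0$ gives \eqref{eq:basicineq} and proves the claim.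

We now show by induction on $s$ that every $f\in W_s$ is dominated. If $f=ue_k^*$, then $f(y_i)\ne0$ for at most one $i$, and $|f(y_i)|\le C$; take $h^0=e_{\min I}^*$ and $h=0$. Let $f\in W_{s+1}\setminus W_s$ and take a weight $m_r$ and a representation with $f_l\in W_s$, by Lemma~\ref{lem:basic}(b). If $r\notin R$, the claim applies. If $R=\{J\}$ and $r=J$, the hypothesis of the lemma gives \eqref{eq:basicineq} with $h^0=e_{\min I}^*$ and $h=0$. So all of $W$ is dominated. The last sentence of the lemma now follows from the claim, applied to a representation of $f$ with the given weight $m_r$.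
\end{proof}

\subsection*{The comparison functionals on an average of unit vectors}

\begin{lemma}\label{lem:aux}
Let $j\ge1$ and $v=\frac1{n_j}\sum_{i=1}^{n_j}e_i$.
\begin{enumerate}
\item[(a)] If $h$ is of weight $m_r$ in $V_\emptyset$, then $h(v)\le\frac1{m_r}$.
\item[(b)] If $h$ is of weight $m_r$ in $V_\emptyset$ and $r<j$, then $h(v)\le\frac2{m_rm_j}$.
\item[(c)] If $h$ is of weight $m_r$ in $V_{\{j\}}$ and $r<j$, then $h(v)\le\frac2{m_rm_j^2}$.
\end{enumerate}
\end{lemma}

The functional $\frac1{m_r}\cdot\frac1{m_j}\sum_{i\le n_j}e_i^*\in V_\emptyset$ takes the value $\frac1{m_rm_j}$ at $v$. So (b) is sharp up to the factor $2$, and the gain in (c) comes from the deletion of the weight $m_j$. Since $V_{\{j\}}\subset V_\emptyset$ with the same weights, (a) applies to $V_{\{j\}}$ as well.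

\begin{proof}
By induction on the construction, all members of $V_\emptyset$ have coefficients in $[0,1]$, so $0\le h(e_i)\le1/m_r$, which gives (a). Let $r<j$, and put $\alpha=1$ in case (b) and $\alpha=2$ in case (c). Fix a finite tree that records a construction of $h$: the root is $h$ with label $r$, the children of a node $\frac1{m_{r'}}\sum h_l$ with label $r'$ are the at most $3n_{r'}$ functionals $h_l$, and the leaves are functionals $e_i^*$. In case (c) no label equals $j$. Children of a node have disjoint supports, so each $i\in\operatorname{supp}h$ belongs to exactly one leaf, and $h(e_i)=\prod_{t\le s}m_{r_t}^{-1}$, where $r=r_1,\dots,r_s$ are the labels on the branch from the root to that leaf.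

Suppose some $r_t\ge j$; then $t\ge2$. In case (b), $h(e_i)\le\frac1{m_rm_j}$. In case (c), $r_t>j$ and $h(e_i)\le\frac1{m_rm_{j+1}}\le\frac1{m_rm_j^2}$. In both cases $h(e_i)\le\frac1{m_rm_j^\alpha}$.

Let $B=\{i:h(e_i)>\frac1{m_rm_j^\alpha}\}$. For $i\in B$ all labels $r_t$ are less than $j$, and $2^s\le\prod m_{r_t}<m_rm_j^\alpha\le m_j^3$. So the branches to the leaves of $B$ have length at most $3\log_2m_j$ and pass through nodes with at most $3n_{j-1}$ children. Therefore $|B|\le(3n_{j-1})^{3\log_2m_j}\le n_j/m_j^2$ by (P2), which was designed for this count. Splitting the sum that defines $h(v)$ into $i\notin B$ and $i\in B$,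
\[
h(v)\le\frac1{m_rm_j^\alpha}+\frac1{m_r}\cdot\frac{|B|}{n_j}\le\frac1{m_rm_j^\alpha}+\frac1{m_rm_j^2}\le\frac2{m_rm_j^\alpha}.\qedhere
\]
\end{proof}

\subsection*{Vectors tuned to one weight}

\begin{proposition}\label{prop:RISavg}
Let $(y_i)_{i=1}^{n_j}$ be a $C$-RIS with $p_1>j$, and let $b=\frac1{n_j}\sum y_i$. For $f\in W$ of weight $m_r$,
\[
|f(b)|\le\frac{3C}{m_rm_j}\quad\text{if }r<j,\qquad|f(b)|\le\frac C{m_r}+\frac C{m_j^2}\quad\text{if }r\ge j .
\]
Moreover $\|b\|\le2C/m_j$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:basicineq} with $R=\emptyset$ and $I=\{1,\dots,n_j\}$, divided by $n_j$, gives $|f(b)|\le C(\frac1{n_j}+h(v)+\eta)$ with $h=0$ or $h$ of weight $m_r$ in $V_\emptyset$. We have $\frac1{n_j}\le m_j^{-8}$, and $\eta\le m_{j+1}^{-1/2}=m_j^{-3}$ because $p_2>j$; so $\frac1{n_j}+\eta\le m_j^{-2}$. For $r<j$, Lemma~\ref{lem:aux}(b) and $m_j^{-2}\le(m_rm_j)^{-1}$ give the first bound. For $r\ge j$, Lemma~\ref{lem:aux}(a) gives the second. Both bounds are at most $2C/m_j$, since $m_r\ge64$, and for $f\in W_0$ we have $|f(b)|\le C/n_j$.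
\end{proof}

\begin{definition}\label{def:tuned}
A nonzero vector $y\in c_{00}$ is \emph{$D$-tuned to $p$} if $\|y\|\le D$ and, for every $f\in W$ of weight $m_r$, we have $|f(y)|\le D/m_r$ if $r<p$ and $|f(y)|\le D/m_p$ if $r>p$.
\end{definition}

Thus $|f(y)|\le D/\min(m_r,m_p)$ for every weight $m_r\ne m_p$. If $y$ is $D$-tuned to $p$ and $\beta\ne0$, then $\beta y$ is $|\beta|D$-tuned to $p$.

\begin{corollary}\label{cor:tuned}
Let $(z_q)_{q=1}^{n_j}$ be a $C$-RIS with first index greater than $j$. Then $y=\frac{m_j}{n_j}\sum_qz_q$ is $3C$-tuned to $j$.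
\end{corollary}

\begin{proof}
Multiply the bounds of Proposition~\ref{prop:RISavg} by $m_j$. This gives $\|y\|\le2C$, and $|f(y)|\le3C/m_r$ for $r<j$. For $r>j$ it gives $|f(y)|\le Cm_j(m_{j+1}^{-1}+m_j^{-2})\le2C/m_j$.
\end{proof}

\section{Averages along a special sequence}\label{sec:special}

The next proposition is the only place where the injectivity of the coding is used. It says that if the sets $\mathcal D_i$ of one special sequence do not accumulate on vectors $y_i$ tuned to its indices, then no functional of weight $m_J$ does, and the average of the $y_i$ has norm of order $m_J^{-2}$.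

\begin{proposition}\label{prop:special}
Let $J\ge3$ be odd, $n=n_J$, let $((\mathcal D_i,M_i))_{i=1}^n$ be $J$-special with indices $(p_i)$, let $D\ge1$, and let $y_1,\dots,y_n$ be vectors such that
\begin{enumerate}
\item[(a)] $\operatorname{supp}y_i\subset(M_{i-1},M_i]$;
\item[(b)] $y_i$ is $D$-tuned to $p_i$;
\item[(c)] $|\sum_{i\in T}f_i(y_i)|\le1$ for every interval $T\subset\{1,\dots,n\}$ and every choice of $f_i\in\mathcal D_i$, $i\in T$.
\end{enumerate}
Then $b=\frac1n\sum_{i=1}^ny_i$ satisfies $\|b\|\le2D/m_J^2$.
\end{proposition}

A condition of type (c), for all intervals and all choices, is necessary: applying the functional (O) with $E=(M_{\min T-1},M_{\max T}]$ to $b$ gives $|\sum_{i\in T}f_i(y_i)|\le m_Jn\|b\|$.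

\begin{proof}
By (a), (b) and \eqref{eq:growth}, $(y_i)$ is a $D$-RIS with indices $(p_i)$: indeed $\max\operatorname{supp}y_i\le M_i\le m_{p_{i+1}}^{1/2}$. Also $\eta=m_{p_2}^{-1/2}\le m_{p_1}^{-1}\le n_J^{-3}$.

\emph{Step 1: if $f\in W$ is of weight $m_J$ and $I$ is an interval, then $|f(\sum_{i\in I}y_i)|\le5D/m_J$.} As $J$ is odd, $f=\frac u{m_J}\sum_{l\le d}Ef_l'$ with $f_l'\in\mathcal D_l'$, where $((\mathcal D_l',M_l'))_{l\le d}$ is a $J$-special sequence with indices $(p_l')$. We must show that
\[
\Sigma=\sum_{i\in I}\sum_{l\le d}Ef_l'(y_i)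
\]
has modulus at most $5D$.

\emph{Pairs $(i,l)$ with $p_i\ne p_l'$.} The functional $Ef_l'$ is $0$ or of weight $m_{p_l'}$, by Lemma~\ref{lem:basic}(a). By (b), $|Ef_l'(y_i)|\le D/\min(m_{p_i},m_{p_l'})\le Dn_J^{-3}$. There are at most $n_J^2$ pairs, so their total contribution is at most $D$. This is the purpose of the requirement $m_{p_1}\ge n_J^3$.

\emph{Pairs $(i,l)$ with $p_i=p_l'$.} First indices lie in $\Omega_1$ and all others in $\Omega_2$, so either $i=l=1$ or $i,l\ge2$. In the second case the injectivity of $\sigma$ shows that the initial segments of lengths $i-1$ and $l-1$ of the two special sequences coincide. In both cases $i=l$ and $(\mathcal D_t,M_t)=(\mathcal D_t',M_t')$ for all $t<i$. Let $T_0=\{i\le d:p_i=p_i'\}$. If $T_0=\emptyset$ there are no such pairs. Otherwise let $i_*=\max T_0$. The two sequences agree at all $t<i_*$, so $p_t=p_t'$ for $2\le t<i_*$. (The first index is not determined by the code, so we cannot assert $p_1=p_1'$.) Hence $T_0\cap[1,i_*)$ is $[1,i_*)$ or $[2,i_*)$, and $T_1=T_0\cap[1,i_*)\cap I$ is an interval, possibly empty, on which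 $f_t'\in\mathcal D_t'=\mathcal D_t$.

The pair $(i_*,i_*)$ contributes at most $\|y_{i_*}\|\le D$. If $Ef_t'$ is neither $0$ nor $f_t'$, then $\operatorname{ran}f_t'$ contains an endpoint of $E$; the ranges are disjoint, so this happens for at most two $t\in T_1$, which contribute at most $2D$. The set $T$ of $t\in T_1$ with $\operatorname{supp}f_t'\subset E$ is an interval, because the supports are successive and $E$ is an interval. By (c) its contribution $\sum_{t\in T}f_t'(y_t)$ has modulus at most $1\le D$. Altogether $|\Sigma|\le D+D+2D+D=5D$.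

\emph{Step 2: deleting the weight $m_J$.} Since $5D/m_J\le D$, Step 1 gives the hypothesis of Lemma~\ref{lem:basicineq} with $C=D$ and $R=\{J\}$. Let $f\in W$ be of weight $m_r$ with $r\ne J$. Then $|f(b)|\le D(\frac1{n_J}+\eta+h(v))$, where $v=\frac1{n_J}\sum_{i\le n_J}e_i$ and $h=0$ or $h$ is of weight $m_r$ in $V_{\{J\}}$. Here $\frac1{n_J}+\eta\le\frac2{n_J}\le m_J^{-2}$. If $r<J$, then $h(v)\le\frac2{m_rm_J^2}\le m_J^{-2}$ by Lemma~\ref{lem:aux}(c). If $r>J$, then $h(v)\le m_{J+1}^{-1}\le m_J^{-2}$ by Lemma~\ref{lem:aux}(a). So $|f(b)|\le2D/m_J^2$. If $f$ is of weight $m_J$, Step 1 gives $|f(b)|\le5D/(m_Jn_J)$, and if $f\in W_0$, then $|f(b)|\le D/n_J$; both are at most $2D/m_J^2$ because $n_J\ge m_J^8$.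
\end{proof}

\section{Reflexivity}\label{sec:reflexive}

The estimates above concern block sequences of $(e_k)$, while Theorem~\ref{thm:A} concerns all basic sequences. The properties RUC and RUD pass to subsequences, so we need every normalized basic sequence to have a subsequence close to a block sequence. Reflexivity provides this.

\begin{proposition}\label{prop:reflexive}
The space $X$ is reflexive.
\end{proposition}

\begin{proof}
We verify the hypotheses of James' theorem.

\emph{The basis is boundedly complete.} Suppose the partial sums of $\sum a_ke_k$ are bounded by $K$ and do not converge. Then there are $\delta>0$ and finite intervals $E_1<E_2<\cdots$ with $\|\sum_{k\in E_i}a_ke_k\|\ge\delta$. Let $E_i'=[\min E_i,\min E_{i+1})\supset E_i$ and $u_i=\sum_{k\in E_i'}a_ke_k$. By bimonotonicity $\|u_i\|\ge\delta$. The intervals $E_i'$ are adjacent, so $\sum_{i\le n}u_i$ is the restriction of a partial sum to an interval and has norm at most $K$. By \eqref{eq:lower}, $K\ge\delta n_{2j}/(2m_{2j})$ for all $j$, which is impossible since $n_{2j}\ge m_{2j}^8$.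

\emph{The basis is shrinking.} Otherwise there are $x^*$ with $\|x^*\|=1$ and $\delta>0$ such that the restriction of $x^*$ to $[e_k]_{k>n}$ has norm greater than $\delta$ for every $n$. Choosing finitely supported unit vectors one after another and multiplying them by unimodular scalars, we get a normalized block sequence $(u_i)$ with $x^*(u_i)\ge\delta$. Fix $j\ge2$. Choose inductively $j<\pi_1<\pi_2<\cdots$ and finite sets $F_1<F_2<\cdots$ with $|F_q|=k_q=m_{\pi_q}n_{\pi_q}$, put $z_q=\frac1{k_q}\sum_{i\in F_q}u_i$, and take $\pi_{q+1}$ so large that $m_{\pi_{q+1}}\ge(\max\operatorname{supp}z_q)^2$. Each $z_q$ is a $(1,k_q)$-average, so by Lemma~\ref{lem:average} the sequence $(z_q)_{q\le n_j}$ is a $2$-RIS with indices $(\pi_q)$. With $b=\frac1{n_j}\sum_{q\le n_j}z_q$, Proposition~\ref{prop:RISavg} gives $\delta\le x^*(b)\le\|b\|\le4/m_j$. This fails for large $j$.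
\end{proof}

\begin{corollary}\label{cor:reduction}
Let $(u_i)$ be a normalized basic sequence in $X$. There are $i_1<i_2<\cdots$ and a normalized block sequence $(x_t)$ such that $\frac12\|\sum b_tx_t\|\le\|\sum b_tu_{i_t}\|\le\frac32\|\sum b_tx_t\|$ for all finitely supported $(b_t)$.
\end{corollary}

\begin{proof}
The unit ball of $X$ is weakly compact. A weak cluster point $u$ of $(u_i)$ lies in $[u_i]_{i\ge n}$ for every $n$, because closed subspaces are weakly closed; so all coefficients of $u$ with respect to the basic sequence vanish, and $u=0$. Hence $(u_i)$ is weakly null, and Lemma~\ref{lem:hump} applies with $\zeta=\frac12$.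
\end{proof}

\section{Random averages}\label{sec:random}

We now find, along an arbitrary normalized block sequence, a substitute for the vectors $z^\varepsilon$ of the model. We need sums $c\sum_{i\in F}\varepsilon_ix_i$ that, for most signs, have norm bounded below and are $(C,k)$-averages. The plan is to obtain these properties for the expected norms by a growth argument, and to transfer them to most signs by concentration. The transfer works because the fluctuation of the norm of a sum of $N$ terms is at most $\sqrt N$, whereas in $X$ the norm itself is at least $N^{3/4}$.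

\begin{lemma}\label{lem:variance}
Let $v_1,\dots,v_N$ be vectors of norm at most $1$. Then $\operatorname{Var}\|\sum_{i\le N}\varepsilon_iv_i\|\le N$.
\end{lemma}

\begin{proof}
Let $\varphi=\|\sum\varepsilon_iv_i\|$ and $\varphi_t=\mathbb E[\varphi\mid\varepsilon_1,\dots,\varepsilon_t]$. Given $\varepsilon_1,\dots,\varepsilon_{t-1}$, the variable $\varphi_t$ takes two values with mean $\varphi_{t-1}$, and they differ by at most $2$ because flipping $\varepsilon_t$ changes $\varphi$ by at most $2$. So $|\varphi_t-\varphi_{t-1}|\le1$. Martingale differences are orthogonal, hence $\operatorname{Var}\varphi=\sum_t\mathbb E|\varphi_t-\varphi_{t-1}|^2\le N$.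
\end{proof}

\begin{proposition}\label{prop:cell}
Let $(x_i)$ be a normalized block sequence in $X$, $k\ge2$, $\delta\in(0,\frac12)$ and $s\in\mathbb N$. There are a finite set $F\subset[s,\infty)$, a number $c>0$, a set $G\subset\{\pm1\}^F$ and functionals $g^\varepsilon\in W$ for $\varepsilon\in G$ such that, with $z^\varepsilon=c\sum_{i\in F}\varepsilon_ix_i$:
\begin{enumerate}
\item[(a)] $\mathbb P(G)\ge1-\delta$;
\item[(b)] for $\varepsilon\in G$, $z^\varepsilon$ is a $(\frac65,k)$-average, $\|z^\varepsilon\|\ge\frac25$, $\operatorname{supp}g^\varepsilon\subset\operatorname{ran}z^\varepsilon$ and $\operatorname{Re}g^\varepsilon(z^\varepsilon)\ge\frac15$;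
\item[(c)] for every $g\in X^*$ with $\|g\|\le1$, $\mathbb P(|g(z^\varepsilon)|>\delta)\le\delta$.
\end{enumerate}
The support and the range of $z^\varepsilon$ do not depend on $\varepsilon$.
\end{proposition}

\begin{proof}
For finite $F$ let $S_F=\sum_{i\in F}\varepsilon_ix_i$ and $\Theta(F)=\mathbb E\|S_F\|$. The numbers $\Theta(F)$ depend on the position of $F$, so we pass to asymptotic values. Let
\[
\theta_s(N)=\sup\{\Theta(F):F\subset[s,\infty),\ |F|=N\},\qquad\theta(N)=\inf_s\theta_s(N).
\]
As $\theta_s(N)$ decreases in $s$, the infimum is a limit, and $\theta(N)\le N$.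

\emph{Lower bound.} By \eqref{eq:lower}, $\|S_F\|\ge N/(2m_{2j})$ for all signs when $|F|=N\le n_{2j}$, so
\begin{equation}\label{eq:thetalower}
\theta(N)\ge\frac N{2m_{2j}}\qquad(N\le n_{2j}).
\end{equation}
If $N>n_2$, take $j\ge2$ with $n_{2j-2}<N\le n_{2j}$. By (P1), $2m_{2j}\le m_{2j}^2\le n_{2j-2}^{1/4}<N^{1/4}$. Hence $\theta(N)\ge N^{3/4}$ for all $N>n_2$.

\emph{A scale of almost linear growth: $\theta(k^{a+1})\ge\frac k2\theta(k^a)$ for arbitrarily large $a$.} Otherwise there is $a_0$ such that $\theta(k^a)\le(k/2)^{a-a_0}\theta(k^{a_0})\le k^a2^{a_0-a}$ for all $a\ge a_0$. For large $j$ let $a\ge a_0$ be maximal with $k^a\le n_{2j}$. By \eqref{eq:thetalower}, $k^a/(2m_{2j})\le k^a2^{a_0-a}$, so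
\[
\log_kn_{2j}-1\le a\le a_0+1+\log_2m_{2j}
\]
for all large $j$. This contradicts $\log n_{2j}/\log m_{2j}\to\infty$.

\emph{Choice of $F$.} Take $N=k^a$ with $\theta(kN)\ge\frac k2\theta(N)$ and with $N>n_2$, $(400+100k)N^{-1/2}\le\delta$ and $N^{-1/2}\le\delta^3$. Put $c=\frac1{k\theta(N)}$. Choose $s'\ge s$ with $\theta_{s'}(N)\le\frac{11}{10}\theta(N)$. Since $\theta_{s'}(kN)\ge\theta(kN)$, there is $F\subset[s',\infty)$ with $|F|=kN$ and $\Theta(F)\ge\frac9{10}\theta(kN)\ge\frac9{20}k\theta(N)$. Split $F$ into sets $F_1<\dots<F_k$ of size $N$. Then $\Theta(F_a)\le\theta_{s'}(N)\le\frac{11}{10}\theta(N)$.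

\emph{Concentration.} By Lemma~\ref{lem:variance}, Chebyshev's inequality and $\theta(N)^2\ge N^{3/2}$,
\begin{align*}
\mathbb P\big(\|S_F\|<\Theta(F)-\tfrac1{20}k\theta(N)\big)&\le\frac{400\,kN}{k^2N^{3/2}}\le400N^{-1/2},\\
\mathbb P\big(\|S_{F_a}\|>\Theta(F_a)+\tfrac1{10}\theta(N)\big)&\le\frac{100\,N}{N^{3/2}}=100N^{-1/2}.
\end{align*}
Let $G$ be the complement of the union of these $k+1$ events. Then (a) holds. On $G$ we have $\|z^\varepsilon\|=c\|S_F\|\ge\frac9{20}-\frac1{20}=\frac25$, and $z^\varepsilon=\sum_acS_{F_a}$ with $\|cS_{F_a}\|\le\frac1k(\frac{11}{10}+\frac1{10})=\frac6{5k}$. The functionals $g^\varepsilon$ are given by \eqref{eq:norming}. This proves (b).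

\emph{Single functionals.} By orthogonality of the signs, as in \eqref{eq:model},
\[
\mathbb E|g(z^\varepsilon)|^2=c^2\sum_{i\in F}|g(x_i)|^2\le\frac{kN}{k^2N^{3/2}}\le N^{-1/2},
\]
so $\mathbb P(|g(z^\varepsilon)|>\delta)\le N^{-1/2}\delta^{-2}\le\delta$.
\end{proof}

Property (c) depends on $\theta(N)$ being much larger than $\sqrt N$. For the summing basis of Example~\ref{ex:summing}, where the mean norm of $\sum_{i\le N}\varepsilon_is_i$ is at most $2\sqrt N$, the single functional $e_1^*$ already has mean modulus at least $\sqrt{N/2}$ on these sums.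

In the model every pattern could serve as the exceptional pattern $\bar\varepsilon$, by symmetry. Here there is no symmetry, and $\bar\varepsilon$ is found by averaging.

\begin{lemma}\label{lem:exceptional}
In the situation of Proposition~\ref{prop:cell} there is $\bar\varepsilon\in G$ such that $H=\{\varepsilon\in G:|g^\varepsilon(z^{\bar\varepsilon})|\le\delta\}$ satisfies $\mathbb P(H)\ge1-3\delta$.
\end{lemma}

\begin{proof}
For $\varepsilon'\in\{\pm1\}^F$ let $\psi(\varepsilon')=\mathbb P(\varepsilon\in G,\ |g^\varepsilon(z^{\varepsilon'})|>\delta)$. For each fixed $\varepsilon\in G$, property (c) applied to $g=g^\varepsilon$ shows that the proportion of $\varepsilon'$ with $|g^\varepsilon(z^{\varepsilon'})|>\delta$ is at most $\delta$. Exchanging the order of averaging, the mean of $\psi$ is at most $\delta$. Hence $\mathbb P(G)\min_G\psi\le\delta$, and some $\bar\varepsilon\in G$ has $\psi(\bar\varepsilon)\le\delta/\mathbb P(G)\le2\delta$. Then $\mathbb P(H)=\mathbb P(G)-\psi(\bar\varepsilon)\ge1-3\delta$.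
\end{proof}

\section{Arrays}\label{sec:arrays}

We assemble the vectors in three levels. Random averages cannot be used directly in Proposition~\ref{prop:special}, because we do not know the weights of the functionals $g^\varepsilon$. Averaging $n_p$ of them produces a vector tuned to a prescribed even $p$, together with norming functionals of weight $m_p$, and these vectors are then averaged along a special sequence.

\begin{center}
\begin{tabular}{lll}
level & vector & role\\
\hline
cell & $z_{i,q}^\varepsilon=c_{i,q}\sum_{t\in F_{i,q}}\varepsilon_tx_t$ & a long average for most signs\\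
row & $y_i^\varepsilon=\frac{m_{p_i}}{n_{p_i}}\sum_{q\le n_{p_i}}z_{i,q}^\varepsilon$ & tuned to $p_i$ for most signs\\
array & $Z^\varepsilon=\frac1{n_J}\sum_{i\le n_J}y_i^\varepsilon$ & norm of order $m_J^{-1}$ or $m_J^{-2}$
\end{tabular}
\end{center}

\subsection*{The construction}
Fix an odd $J\ge3$, let $\tau=\frac1{100}$, and fix for each $i\le n_J$ a normalized block sequence from which the $i$-th row is to be built. (All rows use the same sequence, except in the proof of Theorem~\ref{thm:B}(3).) Choose $p_1\in\Omega_1$ with $m_{p_1}\ge n_J^3$ and put $M_0=0$. For $i=1,\dots,n_J$, with $p_i$ and $M_{i-1}$ already given, let $\delta_i=\tau/(n_Jn_{p_i})$ and proceed as follows.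

\emph{Cells.} Choose $\pi_{i,1}>p_i$. For $q=1,\dots,n_{p_i}$ apply Proposition~\ref{prop:cell} to the block sequence of the $i$-th row, with $k=m_{\pi_{i,q}}n_{\pi_{i,q}}$, $\delta=\delta_i$, and $s$ so large that all its terms with index at least $s$ are supported to the right of $M_{i-1}$ and of all earlier cells. This gives $F_{i,q}$, $c_{i,q}$, $G_{i,q}$, vectors $z_{i,q}^\varepsilon$, functionals $g_{i,q}^\varepsilon$ and a finite interval $\rho_{i,q}=\operatorname{ran}z_{i,q}^\varepsilon$ that does not depend on the signs. Then choose $\pi_{i,q+1}>\pi_{i,q}$ with $m_{\pi_{i,q+1}}\ge(\max\rho_{i,q})^2$.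

\emph{Row.} Let $M_i=\max(m_{p_i},\max\rho_{i,n_{p_i}})$. A sign choice $\varepsilon$ for the row consists of $\varepsilon_{i,q}\in\{\pm1\}^{F_{i,q}}$, $q\le n_{p_i}$; we write $z_{i,q}^\varepsilon$ and $g_{i,q}^\varepsilon$ for the objects that belong to $\varepsilon_{i,q}$. Put $y_i^\varepsilon=\frac{m_{p_i}}{n_{p_i}}\sum_qz_{i,q}^\varepsilon$. Call $\varepsilon$ \emph{good} for the row if $\varepsilon_{i,q}\in G_{i,q}$ for all $q$, and in that case put $f_i^\varepsilon=\frac1{m_{p_i}}\sum_qg_{i,q}^\varepsilon$.

\emph{Coding.} Choose nonempty sets $K_{i,q}\subset G_{i,q}$, to be specified in each application, and let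
\[
\mathcal D_i=\{f_i^\varepsilon:\ \varepsilon_{i,q}\in K_{i,q}\text{ for all }q\le n_{p_i}\}.
\]
If $i<n_J$, put $p_{i+1}=\sigma((\mathcal D_1,M_1),\dots,(\mathcal D_i,M_i))$.

Finally, for a sign choice $\varepsilon=(\varepsilon_{i,q})_{i,q}$ for all rows let $Z^\varepsilon=\frac1{n_J}\sum_iy_i^\varepsilon$, and call $\varepsilon$ good if it is good for every row. The order of the choices matters: the set $\mathcal D_i$, and with it the index $p_{i+1}$ and the whole next row, is fixed once and for all and does not depend on the signs that are later put on the array. The number of cells and the tolerances are balanced so that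
\begin{equation}\label{eq:sumdelta}
\sum_{i\le n_J}n_{p_i}\delta_i=\tau,\qquad\delta_i\le\frac1{n_J}.
\end{equation}

\begin{lemma}\label{lem:array}
\begin{enumerate}
\item[(a)] The sequence $((\mathcal D_i,M_i))_{i\le n_J}$ is $J$-special with indices $(p_i)$, and $\operatorname{supp}y_i^\varepsilon\subset(M_{i-1},M_i]$.
\item[(b)] If $\varepsilon$ is good and $\varepsilon'$ is arbitrary, then $f_i^\varepsilon(y_i^{\varepsilon'})=\frac1{n_{p_i}}\sum_qg_{i,q}^\varepsilon(z_{i,q}^{\varepsilon'})$. In particular $\operatorname{Re}f_i^\varepsilon(y_i^\varepsilon)\ge\frac15$.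
\item[(c)] If $\varepsilon$ is good, then $y_i^\varepsilon$ is $9$-tuned to $p_i$.
\item[(d)] If $\varepsilon_{i,q}\in K_{i,q}$ for all $i,q$, then $\|Z^\varepsilon\|\ge\frac1{5m_J}$.
\item[(e)] If $\varepsilon'$ is good and $|g_{i,q}^\gamma(z_{i,q}^{\varepsilon'})|\le\delta_i$ for all $i,q$ and all $\gamma\in K_{i,q}$, then $\|Z^{\varepsilon'}\|\le\frac{18}{m_J^2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The intervals $\rho_{i,1}<\rho_{i,2}<\cdots$ lie in $(M_{i-1},M_i]$, and $g_{i,q}^\varepsilon\in W$ is supported in $\rho_{i,q}$. As $p_i$ is even, $f_i^\varepsilon\in W[p_i]$ by Lemma~\ref{lem:basic}(d). The set $\mathcal D_i$ is finite, nonempty, and has coefficients in $Q$ by Lemma~\ref{lem:basic}(c). Conditions (S1) and (S2) hold by construction.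

(b) We have $g_{i,q}^\varepsilon(z_{i,q'}^{\varepsilon'})=0$ for $q\ne q'$, and the factors $m_{p_i}$ cancel. The last claim is Proposition~\ref{prop:cell}(b).

(c) Each $z_{i,q}^\varepsilon$ is a $(\frac65,k)$-average with $k=m_{\pi_{i,q}}n_{\pi_{i,q}}$. By Lemma~\ref{lem:average}, $|f(z_{i,q}^\varepsilon)|\le\frac{12}{5m_r}$ for $f$ of weight $m_r$ with $r<\pi_{i,q}$. With the choice of $\pi_{i,q+1}$, this makes $(z_{i,q}^\varepsilon)_{q\le n_{p_i}}$ a $3$-RIS with indices $\pi_{i,q}>p_i$. Apply Corollary~\ref{cor:tuned} with $j=p_i$.

(d) Here $f_i^\varepsilon\in\mathcal D_i$ for all $i$, so $f=\frac1{m_J}\sum_if_i^\varepsilon\in W$ by Lemma~\ref{lem:basic}(d). By (a) and (b), $\operatorname{Re}f(Z^\varepsilon)=\frac1{m_Jn_J}\sum_i\operatorname{Re}f_i^\varepsilon(y_i^\varepsilon)\ge\frac1{5m_J}$.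

(e) By (b) and \eqref{eq:sumdelta}, every $f\in\mathcal D_i$ satisfies $|f(y_i^{\varepsilon'})|\le\delta_i\le1/n_J$. So hypothesis (c) of Proposition~\ref{prop:special} holds, and the other two hold with $D=9$ by (a) and (c).
\end{proof}

\subsection*{The two choices of the sets}
When all rows are built from one sequence $(x_t)$, the sets $F_{i,q}$ are pairwise disjoint, a sign choice is an element of $\{\pm1\}^F$ with $F=\bigcup F_{i,q}$, and $Z^\varepsilon=\sum_{t\in F}\varepsilon_t\alpha_tx_t$ with fixed $\alpha_t>0$. For $v=\sum a_tx_t$ write $v^\varepsilon=\sum\varepsilon_ta_tx_t$. If $v=Z^{\varepsilon'}$ for fixed signs $\varepsilon'$, then $v^\varepsilon$ has the same distribution as $Z^\varepsilon$. The two parts of the next proposition are the two halves of the model.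

\begin{proposition}\label{prop:block}
Let $(x_t)$ be a normalized block sequence in $X$ and $J\ge3$ odd.
\begin{enumerate}
\item[(a)] There is a nonzero finite combination $v=\sum a_tx_t$ with $\mathbb E\|v^\varepsilon\|\ge\frac{m_J}{180}\|v\|$.
\item[(b)] There is a nonzero finite combination $v=\sum a_tx_t$ with $\|v\|\ge\frac{m_J}{113}\,\mathbb E\|v^\varepsilon\|$.
\end{enumerate}
Consequently $(x_t)$ is neither RUC nor RUD.
\end{proposition}

\begin{proof}
(a) Build the array with $K_{i,q}=H_{i,q}$, where $\bar\varepsilon_{i,q}\in G_{i,q}$ and $H_{i,q}$ are given by Lemma~\ref{lem:exceptional}; the sets $H_{i,q}$ are nonempty since $\delta_i<\frac13$. The sign choice $\bar\varepsilon=(\bar\varepsilon_{i,q})$ is good, and the definition of $H_{i,q}$ is exactly the hypothesis of Lemma~\ref{lem:array}(e). So $v=Z^{\bar\varepsilon}$ has $\|v\|\le18/m_J^2$. By \eqref{eq:sumdelta}, a random $\varepsilon$ has $\varepsilon_{i,q}\in H_{i,q}$ for all $i,q$ with probability at least $1-3\tau\ge\frac12$, and then $\|Z^\varepsilon\|\ge\frac1{5m_J}$ by Lemma~\ref{lem:array}(d). Therefore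
\[
\mathbb E\|v^\varepsilon\|=\mathbb E\|Z^\varepsilon\|\ge\frac1{10m_J}=\frac{m_J}{180}\cdot\frac{18}{m_J^2}\ge\frac{m_J}{180}\|v\| .
\]

(b) Build the array with singletons $K_{i,q}=\{\varepsilon^0_{i,q}\}$, where $\varepsilon^0_{i,q}\in G_{i,q}$ is arbitrary, and let $v=Z^{\varepsilon^0}$. By Lemma~\ref{lem:array}(d), $\|v\|\ge\frac1{5m_J}$. Let $\Gamma$ be the event that $\varepsilon$ is good and $|g_{i,q}^{\varepsilon^0}(z_{i,q}^\varepsilon)|\le\delta_i$ for all $i,q$. By parts (a) and (c) of Proposition~\ref{prop:cell} and \eqref{eq:sumdelta}, $\mathbb P(\Gamma^c)\le2\tau=\frac1{50}$. On $\Gamma$ we have $\|Z^\varepsilon\|\le18/m_J^2$ by Lemma~\ref{lem:array}(e). Off $\Gamma$ we have no useful pointwise bound, but an event of small probability cannot carry much of the mean of a Rademacher sum: by the Cauchy--Schwarz and Kahane--Khintchine inequalities,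
\[
\mathbb E\|Z^\varepsilon\|\le\frac{18}{m_J^2}+\mathbb P(\Gamma^c)^{1/2}\big(\mathbb E\|Z^\varepsilon\|^2\big)^{1/2}\le\frac{18}{m_J^2}+\frac{\sqrt2}{\sqrt{50}}\,\mathbb E\|Z^\varepsilon\|=\frac{18}{m_J^2}+\frac15\,\mathbb E\|Z^\varepsilon\| .
\]
(With any other absolute constant in place of $\sqrt2$ one would only take $\tau$ smaller.) Hence $\mathbb E\|v^\varepsilon\|=\mathbb E\|Z^\varepsilon\|\le\frac{45}{2m_J^2}$, and
\[
\|v\|\ge\frac1{5m_J}=\frac{2m_J}{225}\cdot\frac{45}{2m_J^2}\ge\frac{m_J}{113}\,\mathbb E\|v^\varepsilon\| .
\]

An RUC constant $K$ would satisfy $K\ge m_J/180$ for all odd $J\ge3$ by (a), and an RUD constant would satisfy $K\ge m_J/113$ by (b); note that $\|v\|$ and $\mathbb E\|v^\varepsilon\|$ are positive. Both are impossible.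
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X$ has a normalized bimonotone basis (Section~\ref{sec:space}) and is reflexive (Proposition~\ref{prop:reflexive}). Suppose that a basic sequence $(u_i)$ in $X$ is RUC with constant $K$. The scalars in Definition~\ref{def:RUCRUD} are arbitrary, so we may replace $u_i$ by $u_i/\|u_i\|$. Take $(u_{i_t})$ and $(x_t)$ from Corollary~\ref{cor:reduction}. Setting the other scalars equal to $0$, we see that $(u_{i_t})$ satisfies the RUC inequality with the same $K$, and so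
\[
\mathbb E\Big\|\sum\varepsilon_tb_tx_t\Big\|\le2\,\mathbb E\Big\|\sum\varepsilon_tb_tu_{i_t}\Big\|\le2K\Big\|\sum b_tu_{i_t}\Big\|\le3K\Big\|\sum b_tx_t\Big\| .
\]
Thus $(x_t)$ is RUC, contrary to Proposition~\ref{prop:block}. If $(u_i)$ is RUD with constant $K$, then
\[
\Big\|\sum b_tx_t\Big\|\le2\Big\|\sum b_tu_{i_t}\Big\|\le2K\,\mathbb E\Big\|\sum\varepsilon_tb_tu_{i_t}\Big\|\le3K\,\mathbb E\Big\|\sum\varepsilon_tb_tx_t\Big\|,
\]
so $(x_t)$ is RUD, again a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
We need one vector with both gaps. We add the two vectors of Proposition~\ref{prop:block}, scaled so that the mean is governed by one of them and the maximum by the other.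

First let $(x_t)$ be a normalized block sequence and $\Lambda\ge4$. By part (b) of the proposition there is $v_1=\sum_{t\in F}a_tx_t$ with $\mu_1=\mathbb E\|v_1^\varepsilon\|>0$ and $\|v_1\|\ge\Lambda\mu_1$. By part (a), applied to $(x_t)_{t>\max F}$, there is $v_2=\sum_{t\in F'}a_tx_t$ with $F<F'$, $\mu_2=\mathbb E\|v_2^\varepsilon\|>0$ and $\|v_2\|\le\mu_2/\Lambda$. Scale so that $\mu_1=\Lambda^{-1/2}$ and $\mu_2=1$, and let $v=v_1+v_2$. By bimonotonicity $\|v^\varepsilon\|\ge\max(\|v_1^\varepsilon\|,\|v_2^\varepsilon\|)$. Hence
\[
1\le\mathbb E\|v^\varepsilon\|\le1+\Lambda^{-1/2}\le2,\qquad\max_\varepsilon\|v^\varepsilon\|\ge\|v_1\|\ge\Lambda^{1/2}.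
\]
Choosing on $F$ signs with $\|v_1^\varepsilon\|\le\mu_1$ and on $F'$ all signs equal to $1$, we get $\min_\varepsilon\|v^\varepsilon\|\le\Lambda^{-1/2}+\Lambda^{-1}\le2\Lambda^{-1/2}$. With $\lambda_0=\frac12\Lambda^{1/2}$ this reads $\lambda_0\min\le1\le\mathbb E\|v^\varepsilon\|\le2\le\lambda_0^{-1}\max$.

For a general basic sequence, normalize it, which only rescales the $a_i$, and take $(u_{i_t})$ and $(x_t)$ from Corollary~\ref{cor:reduction}. Use on $(u_{i_t})$ the scalars found for $(x_t)$ and put the other scalars equal to $0$. The minimum, the mean and the maximum each change by a factor in $[\frac12,\frac32]$, so the inequalities hold with $\lambda_0/3$ in place of $\lambda_0$. Choose $\Lambda=36\lambda^2$.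
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Apply (1) with $\kappa_p\lambda$ in place of $\lambda$, and write $Z=\sum\varepsilon_ia_iu_i$. Then $\lambda\min\|Z\|\le\kappa_p^{-1}\mathbb E\|Z\|\le(\mathbb E\|Z\|^p)^{1/p}\le\kappa_p\mathbb E\|Z\|\le\lambda^{-1}\max\|Z\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Here the smallness in Proposition~\ref{prop:special}(c) comes from cancellation between consecutive rows and not from smallness in each row.

\emph{Block sequences.} Let $(x_t)$ and $(x_t')$ be normalized block sequences and $J\ge3$ odd. Build an array whose odd rows use $(x_t)$ and whose even rows use $(x_t')$, with singletons $K_{i,q}=\{\varepsilon^0_{i,q}\}$. Then $\mathcal D_i=\{f_i\}$ with $f_i=f_i^{\varepsilon^0}$. By Lemma~\ref{lem:array}(b), $|f_i(y_i^{\varepsilon^0})|\ge\frac15$. Put $\tilde y_i=y_i^{\varepsilon^0}/f_i(y_i^{\varepsilon^0})$, so that $f_i(\tilde y_i)=1$ and $\pm\tilde y_i$ is $45$-tuned to $p_i$ by Lemma~\ref{lem:array}(c). The vectors $(-1)^i\tilde y_i$ satisfy the hypotheses of Proposition~\ref{prop:special} with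 $D=45$, because $|\sum_{i\in T}(-1)^i|\le1$ for every interval $T$. Let $v=\sum_{i\text{ odd}}\tilde y_i$ and $w=\sum_{i\text{ even}}\tilde y_i$; these are finite combinations of the $x_t$ and of the $x_t'$, respectively. Using $\frac1{m_J}\sum f_i\in W$ for the first inequality and Proposition~\ref{prop:special} for the second,
\[
\|v+w\|\ge\frac{n_J}{m_J},\qquad\|v-w\|\le\frac{90\,n_J}{m_J^2},\qquad\text{so}\qquad\|v-w\|\le\frac{90}{m_J}\|v+w\| .
\]
Since $m_J>90$, also $\|v\|,\|w\|\le\frac12(\|v+w\|+\|v-w\|)\le\|v+w\|$.

\emph{Subspaces.} Let $Y,Y'$ be infinite-dimensional closed subspaces of $X$ and $\zeta\in(0,\frac14)$. For each $n$, $Y$ contains a unit vector $u_n$ whose first $n$ coordinates vanish, since these are finitely many linear conditions. Lemma~\ref{lem:hump} gives a normalized block sequence $(x_t)$ such that every finite combination $v$ of the $x_t$ has some $\tilde v\in Y$ with $\|v-\tilde v\|\le\zeta\|v\|$. The same lemma applied in $Y'$ gives $(x_t')$ with the corresponding property. For $v,w$ as above and the corresponding $\tilde v\in Y$, $\tilde w\in Y'$,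
\[
\|\tilde v-\tilde w\|\le\Big(\frac{90}{m_J}+2\zeta\Big)\|v+w\|,\qquad\|\tilde v+\tilde w\|\ge(1-2\zeta)\|v+w\|>0 .
\]
If $Y+Y'$ were a topological direct sum, the projections onto the summands would be bounded, and there would be $K$ with $\|y+y'\|\le\|y\|+\|y'\|\le K\|y-y'\|$ for all $y\in Y$, $y'\in Y'$. This would give $1-2\zeta\le K(90/m_J+2\zeta)$, which fails for $J$ large and $\zeta$ small. So $X$ is HI.
\end{proof}

\begin{thebibliography}{1}

\bibitem{LT}
J. Lopez-Abad and P. Tradacete, \emph{Bases of random unconditional convergence in Banach spaces}, arXiv:1408.0478 (2014).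

\end{thebibliography}
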